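# Weight spaces of simple modules over affine nilCoxeter algebras of type $\tilde A_{n-1}$

Modules are left modules, and permutations are composed from right to left.

## 1. Two generators with square zero

Let $k$ be an algebraically closed field and
$$A=k\langle u_0,u_1\rangle/(u_0^2,u_1^2).$$
A basis of $A$ is given by the alternating words in $u_0,u_1$, including the empty word. Put $x=u_0u_1$, $y=u_1u_0$ and $z=x+y$. Then $xy=u_0u_1u_1u_0=0$ and likewise $yx=0$, so $x$ and $y$ generate the commutative subalgebra $C=k[x,y]/(xy)$. A **weight** is an algebra homomorphism $\chi\colon C\to k$, that is, a pair $(\chi(x),\chi(y))$ with product zero. On a finite-dimensional $A$-module $M$ the commuting operators $x,y$ split $M$ into generalized simultaneous eigenspaces $M_\chi$. How large can $M_\chi$ be if $M$ is simple?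

**Claim.** If $M$ is a simple $A$-module, every nonzero $M_\chi$ has dimension one.

*Proof.* We use that simple $A$-modules are finite dimensional (recalled in Section 2). The element $z$ is central: $u_0z=u_0u_1u_0=zu_0$ and $u_1z=u_1u_0u_1=zu_1$. By Schur's lemma $z$ acts on $M$ as a scalar $c$.

Suppose $c=0$. Then $u_0u_1u_0=u_0z$ and $u_1u_0u_1=u_1z$ act as zero, so every word of length at least $3$ acts as zero. Let $J$ be the ideal spanned by the nonempty words. Then $J^3M=0$, so $JM\ne M$, so $JM=0$ by simplicity. Thus $M$ is a simple module over $A/J=k$, and $\dim M=1$.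

Suppose $c\neq0$. Since $yx=0$ we have $x^2=zx$, and similarly $y^2=zy$. So on $M$ the operators $e=c^{-1}x$ and $f=c^{-1}y$ are idempotents with $ef=fe=0$ and $e+f=1$. They cut out the weight spaces: $eM$ belongs to the weight $(c,0)$ and $fM$ to $(0,c)$. If $0\ne v\in eM$, then $(eAe)v=eAv=eM$, so $eM$ is irreducible under $eAe$. The algebra $eAe$ is spanned by the operators $xwx$ with $w$ a word. If $xwx\ne0$, it is an alternating word that starts with $u_0$ and ends with $u_1$, hence a power of $x$, and $x$ acts on $eM$ as $c$. So $eAe$ acts on $eM$ by scalars, and irreducibility gives $\dim eM\le1$. In the same way $\dim fM\le1$. Finally $x=u_0u_1$ is nilpotent on $M$ if and only if $y=u_1u_0$ is, because $y^{r+1}=u_1x^ru_0$ and $x^{r+1}=u_0y^ru_1$. Since $e+f=1$, at least one is not nilpotent, so neither is. Hence $\dim eM=\dim fM=1$. $\square$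

What changes with $n$ generators? We need a replacement for $x$ and $y$. We need to know which products $xwx$ survive; above, the survivors between two copies of $x$ were only powers of $x$. And the two cases of the proof, "the compressed algebra is commutative" and "everything of positive length dies", will turn out to occur *at the same time* in one module.

## 2. Affine permutations, the nilCoxeter algebra, and weights

Let $n\ge2$ and let $k$ be a field. Indices are read modulo $n$.

**Affine permutations.** The affine Weyl group $W=W(\tilde A_{n-1})$ has generators $w_0,\dots,w_{n-1}$ with relations $w_i^2=1$, $w_iw_{i+1}w_i=w_{i+1}w_iw_{i+1}$ (none of these for $n=2$), and $w_iw_j=w_jw_i$ for $i,j$ not adjacent modulo $n$. We use Lusztig's realization: $W$ is the group of permutations $w$ of $\mathbb Z$ with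
$$w(i+n)=w(i)+n,\qquad \sum_{i=1}^n(w(i)-i)=0,$$
where $w_i$ interchanges $i+rn$ and $i+1+rn$ for every $r\in\mathbb Z$. Such a $w$ is determined by its *window* $(w(1),\dots,w(n))$. Let $\ell$ be the Coxeter length.

**Translations.** Let $\Lambda=\{\lambda\in\mathbb Z^n:\sum\lambda_i=0\}$, and put $\lambda_i=\lambda_{i\bmod n}$ for $i\in\mathbb Z$. For $\lambda\in\Lambda$ the translation $t_\lambda\in W$ is $t_\lambda(i)=i+n\lambda_i$. Clearly $t_\lambda t_\mu=t_{\lambda+\mu}$. For $n=2$ the window of $t_{(1,-1)}$ is $(3,0)$, and $w_0w_1$ sends $1\mapsto2\mapsto3$ and $2\mapsto1\mapsto0$, so $t_{(1,-1)}=w_0w_1$.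

**The algebra.** The affine nilCoxeter algebra $A=\mathcal N(\tilde A_{n-1})$ has generators $u_0,\dots,u_{n-1}$ and the relations of $W$, except that $u_i^2=0$ replaces $w_i^2=1$. Equivalently, it has a basis $\{T_w:w\in W\}$ with
$$T_wT_{w'}=T_{ww'}\ \text{ if }\ \ell(ww')=\ell(w)+\ell(w'),\qquad T_wT_{w'}=0\ \text{ otherwise.}$$
Write $T_\lambda=T_{t_\lambda}$. Let $C$ be the span of the $T_\lambda$, a commutative subalgebra (see (3) below). The group $\mathfrak S_n$ acts on $C$ by algebra automorphisms, $\sigma T_\lambda=T_{\sigma\lambda}$ with $(\sigma\lambda)_i=\lambda_{\sigma^{-1}(i)}$. For an $\mathfrak S_n$-orbit $O\subseteq\Lambda$ put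
$$z_O=\sum_{\mu\in O}T_\mu .$$
The $z_O$ span $R=C^{\mathfrak S_n}$. For $n=2$ we have $x=T_{(1,-1)}$, $y=T_{(-1,1)}$, and $z=z_O$ for the orbit of $(1,-1)$.

**Facts taken as known.**

- (F1) $A$ is a Noetherian prime affine PI algebra of PI degree $n!$. (Only primeness is used, in Section 10.)
- (F2) Every simple $A$-module is finite dimensional, and over an algebraically closed field the maximum dimension of a simple module is $n!$.
- (F3) $R$ is the center of $A$.

**Weights.** Let $k$ be algebraically closed. A weight is an algebra homomorphism $\chi\colon C\to k$, and $(\sigma\chi)(c)=\chi(\sigma^{-1}c)$. Thus $(\sigma\chi)(T_{\sigma\mu})=\chi(T_\mu)$. For a finite-dimensional $M$,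
$$M_\chi=\{m\in M:(c-\chi(c))^Nm=0\text{ for all }c\in C,\ N\gg0\},$$
and $M$ is the direct sum of its weight spaces. We call $\chi$ a weight *of* $M$ if $M_\chi\neq0$.

David J. Benson and Kay Jin Lim ("Simple modules for affine nilCoxeter algebras", arXiv:2607.24247 (2026)) conjecture that over an algebraically closed field of characteristic zero the weight spaces of simple $A$-modules are one dimensional, so that the dimension of a simple module is a multinomial coefficient given by the stabilizers of its weights. This is true, in every characteristic.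

**Theorem 1.** Let $k$ be algebraically closed of any characteristic, $M$ a simple $A$-module, and $\chi$ a weight with $M_\chi\ne0$. Then $\dim M_\chi=1$. Moreover the weights of $M$ are exactly the $\mathfrak S_n$-orbit of $\chi$. So if $\mathrm{Stab}(\chi)$ is conjugate to $\mathfrak S_{n_1}\times\dots\times\mathfrak S_{n_s}$, then
$$\dim M=\binom n{n_1\dots n_s}=\frac{n!}{n_1!\cdots n_s!}.$$

Sections 4 to 9 prove this. Sections 10 and 11 give a structure theorem for localizations of $A$ and the list of all simple modules.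

## 3. A cyclic module for $n=3$

Let $n=3$ and $\alpha\in k^\times$. Let $M_\alpha$ have basis $m_1,m_2,m_3$ with
$$u_2m_1=m_2,\qquad u_1m_2=m_3,\qquad u_0m_3=\alpha m_1,$$
and all other $u_im_j=0$. Each $u_i$ is nonzero on one basis vector only, which it moves one step around the cycle. So $u_i^2=0$. If $i\ne j$, then $u_iu_ju_i=0$: after two steps around a cycle of length three we are not back at the vector on which $u_i$ is nonzero. All relations hold.

The module is simple. The elements $u_0u_1u_2$, $u_2u_0u_1$, $u_1u_2u_0$ act as $\alpha$ times the projections to $km_1$, $km_2$, $km_3$. So a nonzero submodule contains some $m_j$, and then all of them.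

Let $\omega=w_0w_1w_2$. Tracing $1,2,3$ through the product gives the window $(2,4,0)$. Then $\omega^2$ has window $(4,5,-3)$, that is, $\omega^2=t_{(1,1,-2)}$. If $T_wm_1\ne0$, read a reduced word of $w$ from the right: the letters must be $2,1,0,2,1,0,\dots$, so $w$ is $\omega^r$, $w_2\omega^r$ or $w_1w_2\omega^r$ with $r\ge0$. When is this a translation, that is, when does it fix all residues modulo $3$? The residue permutation of $\omega$ is the transposition $(1\,2)$. The residue permutation of $w_2$ is $(2\,3)$ and that of $w_1w_2$ is a $3$-cycle, and neither is inverse to the identity or to $(1\,2)$. So only $\omega^{2b}=t_{(b,b,-2b)}$ remains. By the length formula of Section 4, $\ell(\omega^{2b})=6b$, so the word $(012)^{2b}$ is reduced and $T_{(b,b,-2b)}m_1=\alpha^{2b}m_1$. Hence $km_1$ belongs to the weight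
$$\chi(T_{(b,b,-2b)})=\alpha^{2b}\ (b\ge0),\qquad \chi(T_\nu)=0\ \text{ for all other }\nu .$$

Two things are new compared with $n=2$. The weight depends only on $\alpha^2$. But $u_0u_1u_2$ has trace $\alpha$ on $M_\alpha$, so $M_\alpha\not\cong M_{-\alpha}$ if the characteristic is not $2$. And the element $T_\omega$, with $\omega$ *not* a translation, maps the weight space $km_1$ to itself and acts on it as a nonzero scalar. So words that return to a weight space need not lie in $C$.

## 4. Lengths as numbers of inversions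

We need a test for whether a product $T_xT_y$ vanishes.

**Inversions.** For $w\in W$ let $\mathrm{Inv}(w)$ be the set of classes, modulo simultaneous translation by $n$, of pairs $\{i,j\}$ with $i<j$ and $w(i)>w(j)$; such a pair is *reversed* by $w$. A pair with $i\equiv j$ modulo $n$ is never reversed. Since $w(i)-i$ takes finitely many values, $j-i$ is bounded for reversed pairs, so $\mathrm{Inv}(w)$ is finite. A pair is reversed by $xy$ if and only if exactly one of "$y$ reverses $\{i,j\}$" and "$x$ reverses $\{y(i),y(j)\}$" holds: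
$$\mathrm{Inv}(xy)=\mathrm{Inv}(y)\,\triangle\,y^{-1}\mathrm{Inv}(x).\tag{1}$$

**Lemma 1.** $\ell(w)=|\mathrm{Inv}(w)|$, and $\ell(ww_i)=\ell(w)-1$ if $w(i)>w(i+1)$, $\ell(ww_i)=\ell(w)+1$ otherwise. Moreover
$$\ell(xy)=\ell(x)+\ell(y)\iff\text{no pair is reversed by }y\text{ and then reversed back by }x.\tag{2}$$

*Proof.* $\mathrm{Inv}(w_i)$ is the single class of $\{i,i+1\}$. By (1), $\mathrm{Inv}(ww_i)=\mathrm{Inv}(w_i)\triangle w_i\mathrm{Inv}(w)$, so $|\mathrm{Inv}(ww_i)|=|\mathrm{Inv}(w)|\pm1$. The sign is $-$ if and only if $w$ reverses $w_i\{i,i+1\}=\{i,i+1\}$, that is, $w(i)>w(i+1)$. Hence $|\mathrm{Inv}(w)|\le\ell(w)$. If $w(i)<w(i+1)$ for all $i$, then $w$ is an increasing bijection of $\mathbb Z$, so $w(i)=i+\text{const}$, and the sum condition gives $w=1$. So if $w\ne1$, some $w_i$ lowers $|\mathrm{Inv}|$ by one, and by induction $w$ is a product of $|\mathrm{Inv}(w)|$ generators. Thus $\ell(w)=|\mathrm{Inv}(w)|$. Finally (1) gives $\ell(xy)=\ell(x)+\ell(y)-2|\mathrm{Inv}(y)\cap y^{-1}\mathrm{Inv}(x)|$, which is (2).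 $\square$

**Translations.** Let $1\le i<j\le n$. The classes of pairs with residues $i,j$ are those of $\{i,j+rn\}$, $r\in\mathbb Z$. We have $j+rn>i$ iff $r\ge0$, and $t_\lambda(j+rn)>t_\lambda(i)$ iff $r\ge\lambda_i-\lambda_j$. So exactly $|\lambda_i-\lambda_j|$ of these classes are reversed, and
$$\ell(t_\lambda)=\sum_{i<j}|\lambda_i-\lambda_j|.$$
Call $\lambda,\mu\in\Lambda$ *compatible* if $(\lambda_i-\lambda_j)(\mu_i-\mu_j)\ge0$ for all $i,j$. Comparing the formula for $\lambda$, $\mu$ and $\lambda+\mu$ term by term,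
$$T_\lambda T_\mu=T_{\lambda+\mu}\ \text{ if }\lambda,\mu\text{ are compatible},\qquad T_\lambda T_\mu=0\ \text{ otherwise}.\tag{3}$$
For example, $(1,1,-2)$ and $(1,0,-1)$ are compatible, but $(1,1,-2)$ and $(1,-2,1)$ are not. By (3), $T_\lambda^N=T_{N\lambda}$ for $N\ge0$.

## 5. The translations on which a weight is nonzero

Here we describe all weights by a combinatorial cone, and show how much of a weight is already visible on the center.

**Lemma 2.** Let $\lambda\in\Lambda$. If $\nu,\nu'$ lie in one $\mathfrak S_n$-orbit, both are compatible with $\lambda$, and $\nu$ is constant on the level sets of $\lambda$, then $\nu=\nu'$. In particular, compatible elements of one orbit are equal.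

*Proof.* Let $B_1,\dots,B_s$ be the level sets of $\lambda$, ordered by decreasing value of $\lambda$, and $n_a=|B_a|$. For $i\in B_a$, $j\in B_b$ with $a<b$ we have $\lambda_i>\lambda_j$, so compatibility gives $\nu_i\ge\nu_j$ and $\nu'_i\ge\nu'_j$. So on $B_1$ both $\nu$ and $\nu'$ take the $n_1$ largest values of their common multiset of values, on $B_2$ the next $n_2$, and so on. They have equal multisets of values on each $B_a$. Since $\nu$ is constant there, $\nu'=\nu$. For the last claim take $\lambda=\nu$. $\square$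

For a weight $\chi$ let $S(\chi)=\{\mu\in\Lambda:\chi(T_\mu)\ne0\}$. For $\lambda\in\Lambda$ let
$$F_\lambda=\{\mu\in\Lambda:\mu\text{ is compatible with }\lambda\text{ and constant on the level sets of }\lambda\}.$$
For $n=3$: $F_{(1,1,-2)}=\{(b,b,-2b):b\ge0\}$, the set $F_{(1,0,-1)}$ consists of all weakly decreasing $\mu$, and $F_0=\{0\}$. Note that $F_\lambda$ depends only on the level sets of $\lambda$ and their order.

**Lemma 3.** Let $k$ be algebraically closed and $\chi$ a weight.

1. Elements of $S(\chi)$ are pairwise compatible. $S(\chi)$ meets each orbit $O$ in at most one element, and $\chi(z_O)=\chi(T_\nu)$ if $S(\chi)\cap O=\{\nu\}$, while $\chi(z_O)=0$ if $S(\chi)\cap O=\emptyset$.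
2. There is $\lambda\in S(\chi)$ with $S(\chi)=F_\lambda$.
3. For any $\lambda$ as in 2, with level sets $B_1,\dots,B_s$, $\mathrm{Stab}(\chi)=\mathrm{Stab}(\lambda)=\mathfrak S_{B_1}\times\dots\times\mathfrak S_{B_s}$.
4. For any $\lambda$ as in 2: if $\psi$ is a weight with $\psi|_R=\chi|_R$ and $\psi(T_\lambda)\ne0$, then $\psi=\chi$.

*Proof.* **1.** If $\lambda,\mu\in S(\chi)$, then $\chi(T_\lambda T_\mu)\ne0$, so by (3) they are compatible, and $\lambda+\mu\in S(\chi)$. By Lemma 2 two elements of $S(\chi)$ in one orbit are equal. The formula for $\chi(z_O)=\sum_{\mu\in O}\chi(T_\mu)$ follows.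

**2.** Write $i\sim j$ if $\mu_i=\mu_j$ for all $\mu\in S(\chi)$. For each pair $i\not\sim j$ choose an element of $S(\chi)$ with different entries at $i$ and $j$, and let $\lambda$ be the sum of the chosen elements ($\lambda=0$ if there are none; $0\in S(\chi)$ as $T_0=1$). Then $\lambda\in S(\chi)$. For fixed $i,j$ the differences of the summands all have the same weak sign, so they cannot cancel, and $\lambda_i=\lambda_j\iff i\sim j$. So every $\mu\in S(\chi)$ is constant on the level sets of $\lambda$ and compatible with $\lambda$, that is, $S(\chi)\subseteq F_\lambda$. Conversely let $\mu\in F_\lambda$. For $N\gg0$ the elements $\mu$ and $N\lambda-\mu$ are compatible: if $\lambda_i=\lambda_j$ both differences vanish, and if $\lambda_i>\lambda_j$ then $\mu_i-\mu_j\ge0$ and $N(\lambda_i-\lambda_j)-(\mu_i-\mu_j)\ge0$. So $T_\mu T_{N\lambda-\mu}=T_{N\lambda}=T_\lambda^N$ and $\chi(T_\mu)\ne0$.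

**3.** If $\sigma\chi=\chi$, then $\chi(T_{\sigma\lambda})=(\sigma\chi)(T_{\sigma\lambda})=\chi(T_\lambda)\ne0$, so $\sigma\lambda\in S(\chi)$ and $\sigma\lambda=\lambda$ by part 1. If $\sigma\lambda=\lambda$, then $\sigma$ preserves every $B_a$, so it fixes $F_\lambda$ pointwise and permutes the complement of $F_\lambda$, where $\chi(T_\mu)=0$. So $\sigma\chi=\chi$.

**4.** Let $O$ be an orbit. Suppose $S(\chi)\cap O=\{\nu\}$. Then $\psi(z_O)=\chi(z_O)\ne0$, so $S(\psi)\cap O=\{\nu'\}$ by part 1 for $\psi$. Now $\nu'$ and $\lambda$ both lie in $S(\psi)$, so they are compatible, and $\nu\in F_\lambda$. Lemma 2 gives $\nu'=\nu$, and $\psi(T_\nu)=\psi(z_O)=\chi(z_O)=\chi(T_\nu)$. If $S(\chi)\cap O=\emptyset$, then $\psi(z_O)=\chi(z_O)=0$, so $S(\psi)\cap O=\emptyset$ by part 1. Hence $\psi=\chi$ on all $T_\mu$. $\square$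

## 6. Idempotents, and a dimension count that is too weak

In Section 1 the words $u_0u_1$ and $u_1u_0$ exchanged two weight spaces. Here is the general version.

**Lemma 4.** Let $1\le i\le n-1$, $\mu\in\Lambda$ with $\mu_i\ne\mu_{i+1}$, and let $\mu'$ be $\mu$ with these two entries exchanged. There are $u,v\in W$ with $T_\mu=T_uT_v$ and $T_{\mu'}=T_vT_u$.

*Proof.* The statement is symmetric in $\mu,\mu'$, so let $\mu_i>\mu_{i+1}$. Then $t_\mu(i)-t_\mu(i+1)=-1+n(\mu_i-\mu_{i+1})>0$, so $\ell(t_\mu w_i)=\ell(t_\mu)-1$ by Lemma 1. Put $u=t_\mu w_i$ and $v=w_i$. Then $uv=t_\mu$ and $vu=w_it_\mu w_i=t_{\mu'}$, and $\ell(t_{\mu'})=\ell(t_\mu)=\ell(u)+\ell(v)$ by the formula for $\ell(t_\mu)$. $\square$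

**Setting for Theorem 1.** For the rest of the proof let $k$ be algebraically closed, $M$ simple and $\chi$ a weight of $M$. Take any $\lambda\in S(\chi)$ with $S(\chi)=F_\lambda$; one exists by Lemma 3. Let $B_1,\dots,B_s$ be its level sets in order of decreasing $\lambda$, $n_a=|B_a|$, $O=\mathfrak S_n\lambda$, $z=z_O$ and $c=\chi(T_\lambda)\ne0$. By (F2) $M$ is finite dimensional, and by (F3) and Schur's lemma $R$ acts on $M$ by scalars. A nonzero weight space $M_\psi$ contains a common eigenvector of $C$, so every weight $\psi$ of $M$ has $\psi|_R=\chi|_R$.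

**Lemma 5.** On $M$ the elements $e_\mu=c^{-1}T_\mu$ ($\mu\in O$) act as orthogonal idempotents with sum $1$, and
$$e_{\sigma\lambda}M=M_{\sigma\chi}\quad(\sigma\in\mathfrak S_n),\qquad M=\bigoplus_{\mu\in O}e_\mu M.\tag{4}$$
All $e_\mu M$ have the same dimension. Hence the weights of $M$ are exactly the conjugates $\sigma\chi$, and $\dim M=|O|\cdot\dim M_\chi$ with $|O|=n!/(n_1!\cdots n_s!)$.

*Proof.* **Idempotents.** By Lemma 3(1), $z$ acts as $\chi(z)=\chi(T_\lambda)=c$. Distinct elements of $O$ are incompatible by Lemma 2, so $T_\mu T_{\mu'}=0$ for $\mu\ne\mu'$ in $O$, and $T_\mu^2=zT_\mu$. So on $M$ the $e_\mu$ are orthogonal idempotents, and their sum is $c^{-1}z=1$.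

**Identification of the images.** The $e_\mu$ commute with $C$. On $M_\psi$ the idempotent $e_\mu$ has the single eigenvalue $c^{-1}\psi(T_\mu)$, so it is zero there if $\psi(T_\mu)=0$ and the identity otherwise. Thus $e_\mu M$ is the sum of the $M_\psi$ with $\psi(T_\mu)\ne0$. Let $\mu=\sigma\lambda$, $M_\psi\ne0$ and $\psi(T_{\sigma\lambda})\ne0$. Then $(\sigma^{-1}\psi)(T_\lambda)=\psi(T_{\sigma\lambda})\ne0$ and $(\sigma^{-1}\psi)|_R=\psi|_R=\chi|_R$, so $\sigma^{-1}\psi=\chi$ by Lemma 3(4). Conversely $(\sigma\chi)(T_{\sigma\lambda})=\chi(T_\lambda)\ne0$. This proves (4).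

**Equal dimensions.** Let $\mu\in O$ and $\mu'$, $u$, $v$ be as in Lemma 4. From $T_vT_\mu=T_vT_uT_v=T_{\mu'}T_v$ we get $T_v(e_\mu M)\subseteq e_{\mu'}M$, and similarly $T_u(e_{\mu'}M)\subseteq e_\mu M$. On $e_\mu M$ the composite $T_uT_v=T_\mu$ is the scalar $c$, and on $e_{\mu'}M$ the composite $T_vT_u=T_{\mu'}$ is the scalar $c$. So $e_\mu M\cong e_{\mu'}M$. Exchanges of distinct adjacent entries connect all of $O$, so all $e_\mu M$ have the dimension of $e_\lambda M=M_\chi\ne0$. By (4) the weights are the $\sigma\chi$, and $|O|=n!/\prod n_a!$ by Lemma 3(3). $\square$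

So only $\dim M_\chi=1$ remains. The first thing to try is to combine Lemma 5 with the bound $\dim M\le n!$ of (F2). This gives
$$\dim M_\chi\le n_1!\,n_2!\cdots n_s!.$$
If all $\lambda_i$ are distinct, we are done. But for $n=3$ and $\lambda=(1,1,-2)$ the bound is $2$, and a module of dimension $3\cdot2=6$ does not violate (F2). The count stops exactly when $\chi$ has a nontrivial stabilizer, and we must look at what acts on a single weight space.

## 7. Compressing to one weight space

Keep the setting of Section 6, and put $e=e_\lambda$, $V=eM=M_\chi$. On $V$ the element $T_\lambda$ acts as the scalar $c$. Let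
$$E=\{(eae)|_V:a\in A\}\subseteq\mathrm{End}_k(V).$$
Since $e$ acts as the element $c^{-1}T_\lambda$ of $A$, $E$ is an algebra. For $0\ne v\in V$ we have $Ev=eAv=eM=V$. So $V$ is irreducible under $E$, and by Burnside's theorem
$$E=\mathrm{End}_k(V).$$
It therefore suffices to show that $E$ is commutative. Now $E$ is spanned by the operators $(T_\lambda T_wT_\lambda)|_V$, $w\in W$. Which $w$ can contribute?

**Block notation.** For any $\lambda\in\Lambda$ with level sets $B_1,\dots,B_s$ ordered by decreasing $\lambda$, let $\hat B_a=\{i\in\mathbb Z:i\bmod n\in B_a\}$, and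
$$G=\{x\in W:x(\hat B_a)=\hat B_a\text{ for all }a\}.$$
$G$ contains all translations. Each $x\in G$ commutes with $t_\lambda$, because both composites send $i$ to $x(i)+n\lambda_i$. For $\lambda=(1,1,-2)$ we have $\hat B_1=\{\dots,1,2,4,5,\dots\}$ and $\hat B_2=3\mathbb Z$, and $G$ contains $w_1$ and the element $\omega$ of Section 3, whose window is $(2,4,0)$.

**Lemma 6.** If $x\in W$ and $T_\lambda T_xT_\lambda\ne0$, then $x\in G$.

*Proof.* Put $(x^*\lambda)_i=\lambda_{x(i)}$. As $x$ permutes the residues modulo $n$, $x^*\lambda$ lies in the orbit of $\lambda$. Both $t_\lambda xt_\lambda$ and $x\,t_{\lambda+x^*\lambda}$ send $i$ to $x(i)+n(\lambda_i+\lambda_{x(i)})$, so they are equal. Nonvanishing of the product gives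
$$\ell(x)+2\ell(t_\lambda)=\ell(x\,t_{\lambda+x^*\lambda})\le\ell(x)+\ell(t_{\lambda+x^*\lambda})\le\ell(x)+\ell(t_\lambda)+\ell(t_{x^*\lambda})=\ell(x)+2\ell(t_\lambda).$$
So $\ell(t_{\lambda+x^*\lambda})=\ell(t_\lambda)+\ell(t_{x^*\lambda})$, that is, $\lambda$ and $x^*\lambda$ are compatible. By Lemma 2, $x^*\lambda=\lambda$. Thus $x$ maps every $\hat B_a$ into itself, and onto itself as $x$ is a bijection. $\square$

If all blocks are singletons, then $x\in G$ fixes every residue modulo $n$, so $x$ is a translation. Then $E$ is the image of a part of $C$, hence commutative, and $\dim V=1$. This is the argument of Section 1 for $c\ne0$. For larger blocks $G$ contains many non-translations, and we have to understand them.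

## 8. Inversions inside the blocks

We split length into a part inside the blocks and a part between them. Fix $\lambda\in\Lambda$ and its blocks.

**Inner length.** For $x\in G$ let $\mathrm{Inv}_0(x)\subseteq\mathrm{Inv}(x)$ consist of the classes of pairs that lie in a single $\hat B_a$, and $\ell_0(x)=|\mathrm{Inv}_0(x)|$. Elements of $G$ preserve the blocks, so (1) holds on $G$ with $\mathrm{Inv}_0$ in place of $\mathrm{Inv}$. Hence $\ell_0(xy)=\ell_0(x)+\ell_0(y)$ if and only if no pair inside a block is reversed by $y$ and then back by $x$. With (2),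
$$\ell_0(xy)\le\ell_0(x)+\ell_0(y),\qquad T_xT_y\ne0\Rightarrow\ell_0(xy)=\ell_0(x)+\ell_0(y)\qquad(x,y\in G).\tag{5}$$
Also $\ell_0(x^{-1})=\ell_0(x)$, since $\mathrm{Inv}_0(x^{-1})=x\,\mathrm{Inv}_0(x)$. By the computation of $\ell(t_\nu)$, $\ell_0(t_\nu)$ is the sum of $|\nu_i-\nu_j|$ over $i<j$ in a common block, so
$$\ell_0(t_\nu)=0\iff\nu\text{ is constant on every }B_a.\tag{6}$$
For $\lambda=(1,1,-2)$: $\ell_0(w_1)=1$. The element $\omega$ has length $3$, but $\ell_0(\omega)=0$, since it is increasing on $\hat B_1$ ($1\mapsto2\mapsto4\mapsto5$) and on $3\mathbb Z$.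

**The group $\Omega$.** Let $\Omega=\{x\in G:\ell_0(x)=0\}$, a subgroup by (5) and $\ell_0(x^{-1})=\ell_0(x)$. It contains $t_\lambda$ by (6). Identify each $\hat B_a$ with $\mathbb Z$ by an increasing bijection. An $x\in\Omega$ induces an increasing bijection of each $\hat B_a\cong\mathbb Z$, that is, a shift $j\mapsto j+d_a$. Hence $\Omega$ is **commutative**. If $x\in\Omega$ and $y\in G$, then $\ell_0(xy)\le\ell_0(y)=\ell_0(x^{-1}xy)\le\ell_0(xy)$, so
$$\ell_0(xy)=\ell_0(y)=\ell_0(yx)\qquad(x\in\Omega,\ y\in G),\tag{7}$$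
the second equality in the same way.

Vanishing of $T_xT_y$ also depends on pairs between different blocks. We get rid of these by pushing the blocks apart with a power of $t_\lambda$. Let $G^+$ be the set of $x\in G$ with $x(i)-i\ge x(j)-j$ whenever $i\in\hat B_a$, $j\in\hat B_b$, $a<b$. For $\lambda=(1,1,-2)$, $\omega\in G^+$: its displacements are $1$ and $2$ on $\hat B_1$, and $-3$ on $\hat B_2$.

**Lemma 7.** $G^+$ is a submonoid of $G$ containing $t_\lambda$. For each $x\in G$, $xt_{N\lambda}\in G^+$ for $N\gg0$. For $x,y\in G^+$: $T_xT_y=T_{xy}$ if $\ell_0(xy)=\ell_0(x)+\ell_0(y)$, and $T_xT_y=0$ otherwise.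

*Proof.* **Monoid.** $xy(i)-i=(x(y(i))-y(i))+(y(i)-i)$ with $y(i)$ in the same block as $i$, so $G^+$ is closed under products. The displacement of $t_\lambda$ is $n\lambda_i$, which decreases from block to block.

**Pushing into $G^+$.** $xt_{N\lambda}(i)-i=(x(i)-i)+nN\lambda_i$, and $x(i)-i$ takes finitely many values, while $\lambda_i-\lambda_j\ge1$ for $i\in\hat B_a$, $j\in\hat B_b$, $a<b$.

**Products.** Let $i\in\hat B_a$, $j\in\hat B_b$, $a<b$. If $i>j$, then $y(i)-y(j)\ge i-j>0$, so $y$ does not reverse the pair. If $i<j$ and $y(i)>y(j)$, then $xy(i)-xy(j)\ge y(i)-y(j)>0$, so $x$ does not reverse it back. So pairs between different blocks never violate (2), and $\ell(xy)=\ell(x)+\ell(y)$ if and only if $\ell_0(xy)=\ell_0(x)+\ell_0(y)$. $\square$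

Is $E$ now visibly commutative? Not yet. For $\lambda=(1,1,-2)$ let $g=\omega w_1\omega^{-1}\in G$. In terms of $\hat B_1\cong\mathbb Z$, the elements $w_1$ and $g$ are the two generators of $W(\tilde A_1)$. So $\ell_0(w_1g)=\ell_0(gw_1)=2$ and $w_1g\ne gw_1$. For $N\gg0$, with $x=w_1t_{N\lambda}$ and $y=gt_{N\lambda}$ in $G^+$, Lemma 7 and (7) give $T_xT_y=T_{w_1gt_{2N\lambda}}\ne T_{gw_1t_{2N\lambda}}=T_yT_x$. Inside $A$ the elements that return to the weight space do not commute. We have to show that on a *simple* module those with $\ell_0>0$ act as zero. They are nilpotent, but a span of nilpotent operators can contain operators that are not nilpotent. The trace repairs this, because it is linear: a span of nilpotent operators consists of operators of trace zero.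

## 9. An ideal of trace zero: the end of the proof of Theorem 1

We return to the setting of Sections 6 and 7.

**Step 1: a multiplicative spanning set of $E$.** *The aim is to index a spanning set by elements of $G$.* Each operator $(T_\lambda T_wT_\lambda)|_V$ is $0$ or equals $T_x|_V$ with $x=t_\lambda wt_\lambda$ and $T_x=T_\lambda T_wT_\lambda$. Let $X$ be the set of those $x$ for which $T_x=T_\lambda T_wT_\lambda$ for some $w$ and $T_x|_V\ne0$. Then $E=\mathrm{span}\{T_x|_V:x\in X\}$. If $x,y\in X$ and $(T_xT_y)|_V\ne0$, then $T_xT_y=T_{xy}$, and this element has the form $T_\lambda(\cdots)T_\lambda$ whose middle factor, a nonzero product of basis elements, is some $T_{w''}$. So $xy\in X$. Thus $(T_xT_y)|_V$ is $0$ or $T_{xy}|_V$ with $xy\in X$. Finally $X\subseteq G$: for $x\in X$ we have $(T_\lambda T_xT_\lambda)|_V=c^2T_x|_V\ne0$, and Lemma 6 applies.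

**Step 2: elements with $\ell_0>0$ act as zero.** *The aim is to remove the noncommuting part.* Let
$$I=\mathrm{span}\{T_x|_V:x\in X,\ \ell_0(x)>0\}.$$
By Step 1 and (5), $I$ is a two-sided ideal of $E$: if $x,y\in X$, one of them has positive $\ell_0$, and $(T_xT_y)|_V\neq0$, then $xy\in X$ and $\ell_0(xy)=\ell_0(x)+\ell_0(y)>0$.

Let $x\in X$ with $\ell_0(x)>0$, and let $m$ be the order of the permutation of $\mathbb Z/n$ induced by $x$. Then $x^m$ fixes all residues, so $x^m=t_\nu$ for some $\nu\in\Lambda$, and $T_x^m$ is $0$ or $T_\nu$. In the second case repeated use of (5) gives $\ell_0(t_\nu)=m\,\ell_0(x)>0$, so by (6) $\nu$ is not constant on the blocks. Hence $\nu\notin F_\lambda=S(\chi)$, that is, $\chi(T_\nu)=0$, so $T_\nu$ is nilpotent on $V=M_\chi$. In both cases $T_x|_V$ is nilpotent and has trace $0$. So every element of $I$ has trace $0$. But $E=\mathrm{End}_k(V)$ contains a rank-one idempotent, of trace $1\neq0$ in every characteristic. So $I\ne E$. Since $\mathrm{End}_k(V)$ is a simple ring, $I=0$.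

**Step 3: elements with $\ell_0=0$ commute.** *The aim is to use the commutativity of $\Omega$.* By Step 2, $E$ is spanned by the $T_x|_V$ with $x\in X\cap\Omega$. Let $x,y$ be two such elements. For every $N$ we have $(T_xT_\lambda^N)|_V=c^NT_x|_V\ne0$, so $T_xT_\lambda^N=T_{x'}$ with $x'=xt_{N\lambda}$, and $T_x|_V=c^{-N}T_{x'}|_V$. The same holds for $y$ and $y'=yt_{N\lambda}$. Choose $N$ so large that $x',y'\in G^+$. Since $t_\lambda\in\Omega$, the elements $x',y',x'y'$ lie in $\Omega$, and Lemma 7 gives
$$T_{x'}T_{y'}=T_{x'y'}=T_{y'x'}=T_{y'}T_{x'}.$$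
So $T_x|_V$ and $T_y|_V$ commute.

**Step 4: conclusion.** $E=\mathrm{End}_k(V)$ is commutative and $V\ne0$, so $\dim M_\chi=\dim V=1$. By Lemma 5 the weights of $M$ are exactly the $\sigma\chi$, and $\dim M=|O|\cdot1=n!/\prod n_a!$, where $\mathrm{Stab}(\chi)=\prod_a\mathfrak S_{B_a}$ by Lemma 3(3). This proves Theorem 1. $\blacksquare$

## 10. The structure of $A[z_O^{-1}]$

The same compression can be done without a module, by inverting $z_O$ instead of letting it act as a nonzero scalar. Let $k$ be any field. Fix $\lambda\in\Lambda$ with blocks $B_1,\dots,B_s$, $n_a=|B_a|$, and $O=\mathfrak S_n\lambda$, $z=z_O$, $d=|O|=\binom n{n_1\dots n_s}$.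

Let $N_G$ be the algebra with basis $\{S_x:x\in G\}$ and
$$S_xS_y=S_{xy}\ \text{ if }\ell_0(xy)=\ell_0(x)+\ell_0(y),\qquad S_xS_y=0\ \text{ otherwise}.$$
It is associative: by subadditivity of $\ell_0$, both bracketings of $S_xS_yS_w$ equal $S_{xyw}$ if $\ell_0(xyw)=\ell_0(x)+\ell_0(y)+\ell_0(w)$, and $0$ otherwise. By Lemma 7, $T_x\mapsto S_x$ is multiplicative on $G^+$.

**Theorem 2.** (a) $A[z^{-1}]\cong\mathrm M_d(N_G)$.

(b) $N_G\cong\big(\mathcal N(\tilde A_{n_1-1})\otimes\dots\otimes\mathcal N(\tilde A_{n_s-1})\big)\rtimes\Omega$, a skew group ring, where $\mathcal N(\tilde A_0)=k$ and $\Omega\cong\{d\in\mathbb Z^s:\sum d_a=0\}\cong\mathbb Z^{s-1}$ acts by rotating the Dynkin diagrams.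

*Proof of (a).* **Step 1: matrix units.** *The aim is to show $A_z\cong\mathrm M_d(eA_ze)$, where $A_z=A[z^{-1}]$ and $e$ is an idempotent.* The element $z$ is central by (F3) and nonzero. If $za=0$, then $zAa=Aza=0$, so $a=0$ since $A$ is prime (F1). So $z$ is regular and $A\subseteq A_z$. As in Lemma 5, $T_\mu T_{\mu'}=0$ for $\mu\ne\mu'$ in $O$ and $T_\mu^2=zT_\mu$, so the $e_\mu=z^{-1}T_\mu$ ($\mu\in O$) are orthogonal idempotents with sum $1$. Let $\mu\in O$ and $\mu',u,v$ be as in Lemma 4. From $T_uT_{\mu'}=T_uT_vT_u=T_\mu T_u$ and $T_vT_\mu=T_{\mu'}T_v$ we get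
$$a:=e_\mu T_u=T_ue_{\mu'}\in e_\mu A_ze_{\mu'},\qquad b:=z^{-1}e_{\mu'}T_v=z^{-1}T_ve_\mu\in e_{\mu'}A_ze_\mu,$$
and
$$ab=z^{-1}T_ue_{\mu'}T_v=z^{-1}T_uT_ve_\mu=z^{-1}T_\mu e_\mu=e_\mu,\qquad ba=z^{-1}T_ve_\mu T_u=z^{-1}T_vT_ue_{\mu'}=e_{\mu'}.$$
Put $e=e_\lambda$. For $\mu\in O$ choose a chain of exchanges of distinct adjacent entries from $\lambda$ to $\mu$; multiplying the corresponding $a$'s in order and the $b$'s in the opposite order gives
$$a_\mu\in eA_ze_\mu,\quad b_\mu\in e_\mu A_ze,\quad a_\mu b_\mu=e,\quad b_\mu a_\mu=e_\mu\qquad(\mu\in O),$$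
with $a_\lambda=b_\lambda=e$. Consider $r\mapsto(a_\mu rb_{\mu'})_{\mu,\mu'}$ from $A_z$ to $\mathrm M_d(eA_ze)$. It is multiplicative, since $\sum_{\mu'}a_\mu rb_{\mu'}a_{\mu'}r'b_{\mu''}=a_\mu r\big(\sum_{\mu'}e_{\mu'}\big)r'b_{\mu''}=a_\mu rr'b_{\mu''}$. It is unital, since $a_\mu b_{\mu'}=a_\mu e_\mu e_{\mu'}b_{\mu'}=0$ for $\mu\ne\mu'$. Its inverse is $(r_{\mu\mu'})\mapsto\sum b_\mu r_{\mu\mu'}a_{\mu'}$: one composite is $r\mapsto\sum e_\mu re_{\mu'}=r$, the other sends $(r_{\mu\mu'})$ to $(er_{\mu\mu'}e)=(r_{\mu\mu'})$.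

**Step 2: the map $\Phi\colon N_G\to eA_ze$.** By Lemma 7, $A^+=\mathrm{span}\{T_x:x\in G^+\}$ is a subalgebra of $A$, and $T_x\mapsto S_x$ identifies it with $\mathrm{span}\{S_x:x\in G^+\}\subseteq N_G$. As $t_\lambda\in\Omega$ commutes with $G$, (7) gives $S_xS_{t_\lambda}=S_{xt_\lambda}=S_{t_\lambda}S_x$. So $S_{t_\lambda}$ is central in $N_G$, with inverse $S_{t_{-\lambda}}$. Since $xt_{N\lambda}\in G^+$ for $N\gg0$ and $S_x=S_{t_\lambda}^{-N}S_{xt_{N\lambda}}$, we have $N_G=A^+[T_\lambda^{-1}]$. In $A$, too, $T_\lambda$ commutes with $A^+$ by Lemma 7 and (7), so $e=z^{-1}T_\lambda$ commutes with $A^+$, and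
$$\Phi\colon A^+\to eA_ze,\qquad\Phi(a)=ea=eae,$$
is a unital ring homomorphism. Here $\Phi(T_\lambda)=z^{-1}T_\lambda^2=T_\lambda=ze$ is invertible in $eA_ze$, with inverse $z^{-1}e$, so $\Phi$ extends to $N_G\to eA_ze$.

**Step 3: $\Phi$ is injective.** An element of $N_G$ is an invertible element times some $a\in A^+$, so it suffices to consider $a=\sum c_xT_x\in A^+$ with $ea=0$. Then $0=T_\lambda a=\sum c_xT_{t_\lambda x}$ by Lemma 7 and (7), so $a=0$.

**Step 4: $\Phi$ is surjective.** $eA_ze$ is spanned by the elements $z^{-m}eT_we$ with $w\in W$, $m\ge0$. For every $N\ge1$ we have $e=e^N=z^{-N}T_\lambda^N$, so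
$$z^{-m}eT_we=z^{-m-2N}T_\lambda^NT_wT_\lambda^N.$$
Suppose this element is nonzero. With $N=1$, Lemma 6 gives $w\in G$. For $N\gg0$ the product $T_\lambda^NT_wT_\lambda^N\ne0$ equals $T_x$ with $x=t_{N\lambda}wt_{N\lambda}=wt_{2N\lambda}\in G^+$. Since $eT_\lambda=T_\lambda$, we have $T_x=eT_x=\Phi(T_x)$. So the element is $(ze)^{-m-2N}\Phi(T_x)=\Phi(T_\lambda^{-m-2N}T_x)$. Hence $eA_ze\cong N_G$, and (a) follows with Step 1. $\square$

*Proof of (b).* **Step 1: $G$ as a group of tuples.** Under the increasing identification $\hat B_a\cong\mathbb Z$, translation by $n$ becomes translation by $n_a$. Let $\tilde G$ be the group of all bijections $x$ of $\mathbb Z$ with $x(i+n)=x(i)+n$ that preserve every $\hat B_a$. An $x\in\tilde G$ is a tuple $(x_a)$ of bijections of $\mathbb Z$ with $x_a(j+n_a)=x_a(j)+n_a$. Put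
$$\delta_a(x)=\frac1{n_a}\sum_{j=1}^{n_a}(x_a(j)-j),\qquad D_a(x)=\sum_{i\in B_a}(x(i)-i).$$
Here $\delta_a(x)\in\mathbb Z$, because $x_a$ permutes the residues modulo $n_a$. Displacements are periodic, so the sums can be taken over any system of residues; since the displacement of $xy$ at $i$ is that of $y$ at $i$ plus that of $x$ at $y(i)$, both $\delta_a$ and $D_a$ are homomorphisms on $\tilde G$. On a translation $i\mapsto i+n\nu_i$ they are $\sum_{i\in B_a}\nu_i$ and $n\sum_{i\in B_a}\nu_i$. Every $x\in\tilde G$ has a power $x^m$, $m\ge1$, which is a translation, so $mD_a(x)=D_a(x^m)=n\delta_a(x^m)=mn\delta_a(x)$. Hence $D_a=n\delta_a$. The condition $\sum_{i=1}^n(x(i)-i)=0$ now says $\sum_a\delta_a(x)=0$, so $G$ consists of all tuples $(x_a)$ with $\sum_a\delta_a=0$.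

**Step 2: the semidirect product.** The shift tuple $(j\mapsto j+d_a)_a$ has $\delta_a=d_a$. So $\Omega=\{(j\mapsto j+d_a)_a:\sum d_a=0\}$, and $\delta=(\delta_a)$ maps $\Omega$ isomorphically onto $\{d\in\mathbb Z^s:\sum d_a=0\}=\delta(G)$. The kernel of $\delta$ on $G$ is $G_0=\prod_aW(\tilde A_{n_a-1})$, with trivial factor if $n_a=1$. Hence $G=G_0\rtimes\Omega$.

**Step 3: the algebra.** Classes modulo $n$ of pairs in $\hat B_a$ are classes modulo $n_a$ of pairs in $\mathbb Z$, so by Lemma 1 $\ell_0$ restricted to $G_0$ is the sum of the Coxeter lengths of the components. Each length is subadditive, so $\ell_0$ is additive on a product in $G_0$ if and only if each component length is. Thus $\mathrm{span}\{S_x:x\in G_0\}=\bigotimes_a\mathcal N(\tilde A_{n_a-1})$. By (7), $S_{y\omega}=S_yS_\omega$ for $y\in G_0$, $\omega\in\Omega$, the $S_\omega$ are invertible, and $S_\omega S_xS_\omega^{-1}=S_{\omega x\omega^{-1}}$. Conjugation by a shift by $d_a$ sends the generator of $W(\tilde A_{n_a-1})$ with index $i$ to that with index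 $i+d_a$, which rotates the diagram. $\square$

## 11. All simple modules

**Data.** For a composition $\mathbf n=(n_1,\dots,n_s)$ of $n$ (order matters) choose $\lambda=\lambda_{\mathbf n}\in\Lambda$ with $\lambda_1\ge\dots\ge\lambda_n$ whose level sets are the consecutive intervals of lengths $n_1,\dots,n_s$. One exists: take the value $-na+\sum_bb\,n_b$ on the $a$-th interval; the sum of all entries is $-n\sum_aa\,n_a+n\sum_bb\,n_b=0$. Let $z,e,d,G,\Omega_{\mathbf n}$ be the associated objects, $F_{\mathbf n}=F_\lambda$, and $L_{\mathbf n}=\{t_\nu:\nu\in\Lambda\text{ constant on the blocks}\}\subseteq\Omega_{\mathbf n}$.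

For $\varphi\in\mathrm{Hom}(\Omega_{\mathbf n},k^\times)$ let $k_\varphi$ be the one-dimensional $N_G$-module on which $S_x$ acts as $\varphi(x)$ if $\ell_0(x)=0$ and as $0$ otherwise. This respects products. If $\ell_0(xy)=\ell_0(x)+\ell_0(y)$, then $\ell_0(xy)=0$ iff $\ell_0(x)=\ell_0(y)=0$. If additivity fails, then one of $\ell_0(x),\ell_0(y)$ is positive, because $\Omega_{\mathbf n}$ is a group; so both sides are $0$. Using $eA_ze\cong N_G$ via $\Phi$, put
$$M(\mathbf n,\varphi)=A_ze\otimes_{eA_ze}k_\varphi .$$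

**Theorem 3.** Let $k$ be algebraically closed of characteristic $p\ge0$.

(a) The $M(\mathbf n,\varphi)$ are simple and pairwise non-isomorphic, and every simple $A$-module is isomorphic to one of them. So the simple modules are parametrized by $\bigsqcup_{\mathbf n}\mathrm{Hom}(\Omega_{\mathbf n},k^\times)\cong\bigsqcup_{\mathbf n}(k^\times)^{s-1}$, over all $2^{n-1}$ compositions. Moreover $\dim M(\mathbf n,\varphi)=\binom n{n_1\dots n_s}$, so every multinomial coefficient occurs.

(b) $M(\mathbf n,\varphi)$ has the weight $\chi_\varphi$ given by $\chi_\varphi(T_\nu)=\varphi(t_\nu)$ for $\nu\in F_{\mathbf n}$ and $\chi_\varphi(T_\nu)=0$ otherwise. Its weights are the $\mathfrak S_n$-conjugates of $\chi_\varphi$, each with multiplicity one.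

(c) Let $\chi$ be any weight, and let $B_1,\dots,B_s$ be its blocks (the level sets of $\lambda$ in Lemma 3(2)), of sizes $n_1,\dots,n_s$. The number of isomorphism classes of simple modules having $\chi$ as a weight is the prime-to-$p$ part of
$$\frac{n_1n_2\cdots n_s}{\gcd(n_1,\dots,n_s)}$$
(the whole number if $p=0$). In particular it is at least $1$.

*Proof.* **Step 1: $M=M(\mathbf n,\varphi)$ is simple of dimension $d$.** First, $eM=eA_ze\otimes_{eA_ze}k_\varphi=k_\varphi$ as a module over $eA_ze\cong N_G$. For any $A_z$-module $N$, multiplication by $a_\mu$ and $b_\mu$ gives mutually inverse maps between $e_\mu N$ and $eN$, and $N=\bigoplus_{\mu\in O}e_\mu N$. So $\dim M=d\cdot\dim eM=d$, and an $A_z$-module $N$ with $eN=0$ is zero. Let $N\subseteq M$ be an $A_z$-submodule. If $eN=0$, then $N=0$. Otherwise $eN=eM=k_\varphi$, and $N\supseteq A_zeM=M$, since $M$ is generated by $e\otimes k_\varphi=eM$. So $M$ is simple over $A_z$. On this finite-dimensional space the invertible operator $z$ has an inverse that is a polynomial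 in $z$ (Cayley–Hamilton), so $A$-submodules are $A_z$-submodules and $M$ is simple over $A$.

**Step 2: weights of $M(\mathbf n,\varphi)$, part (b).** On the line $eM=k_\varphi$ the element $T_\nu$ acts as $T_\nu e=z^{-1}T_\nu T_\lambda$. This is $0$ if $\nu$ is not compatible with $\lambda$. If it is compatible, then $\nu_i\ge\nu_j$ for $i\in B_a$, $j\in B_b$, $a<b$, so $t_\nu\in G^+$, and $T_\nu e=\Phi(T_\nu)$ acts as $S_{t_\nu}$. By (6) this is $\varphi(t_\nu)$ if $\nu$ is constant on the blocks, that is, $\nu\in F_{\mathbf n}$, and $0$ otherwise. So $C$ acts on this line by $\chi_\varphi$, which is therefore a weight of $M$, with $S(\chi_\varphi)=F_{\mathbf n}$. The rest of (b) is Theorem 1.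

**Step 3: every simple module occurs.** Let $M$ be simple with a weight $\chi'$, and $S(\chi')=F_{\lambda'}$. For $\sigma\in\mathfrak S_n$ we have $S(\sigma\chi')=\sigma S(\chi')=F_{\sigma\lambda'}$. Choose $\sigma$ so that the level sets of $\sigma\lambda'$, in decreasing order, are consecutive intervals, of lengths $\mathbf n=(n_1,\dots,n_s)$. By Theorem 1, $\chi=\sigma\chi'$ is a weight of $M$, and $S(\chi)=F_{\mathbf n}$. Put $\lambda=\lambda_{\mathbf n}$. Then $\lambda\in S(\chi)$ and $S(\chi)=F_\lambda$, so Lemma 5 and Section 9 apply with this $\lambda$: $z$ acts as $c=\chi(T_\lambda)\ne0$, so $M$ is an $A_z$-module, and $eM=M_\chi$ is one dimensional. View $eM$ as an $N_G$-module through $\Phi$; here $S_{t_\lambda}$ acts as $T_\lambda$, that is, as $c$.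

Let $\ell_0(x)>0$. Then $x^m=t_\nu$ for some $m\ge1$, and $S_x^m$ is $0$ or $S_{t_\nu}$, where in the second case $\ell_0(t_\nu)=m\ell_0(x)>0$ and $\nu$ is not constant on the blocks. For $N\gg0$ the element $\nu+N\lambda$ is compatible with $\lambda$ up to differences inside blocks, where $\lambda$ has difference $0$; so it is compatible with $\lambda$, $t_{\nu+N\lambda}\in G^+$, and it is not constant on the blocks. So $S_{t_\nu}=S_{t_\lambda}^{-N}S_{t_{\nu+N\lambda}}$ acts as $c^{-N}T_{\nu+N\lambda}$, which is nilpotent on $M_\chi$ because $\nu+N\lambda\notin S(\chi)$. Thus $S_x$ is nilpotent on the line $eM$, that is, zero. For $x,y\in\Omega_{\mathbf n}$ we have $S_xS_y=S_{xy}$, so $\Omega_{\mathbf n}$ acts through some $\varphi\in\mathrm{Hom}(\Omega_{\mathbf n},k^\times)$, and $eM\cong k_\varphi$. The multiplication map $A_ze\otimes_{eA_ze}eM\to M$ is a nonzero homomorphism between simple modules, so $M\cong M(\mathbf n,\varphi)$.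

**Step 4: the composition and the weight are determined by the orbit.** Claim: if $\chi_{\varphi'}=\sigma\chi_\varphi$ with $\varphi\in\mathrm{Hom}(\Omega_{\mathbf n},k^\times)$, $\varphi'\in\mathrm{Hom}(\Omega_{\mathbf n'},k^\times)$, then $\mathbf n=\mathbf n'$ and $\chi_\varphi=\chi_{\varphi'}$. Indeed, $\sigma F_{\mathbf n}=F_{\mathbf n'}$. All elements of $F_{\mathbf n'}$ are weakly decreasing, so $\sigma\lambda_{\mathbf n}\in F_{\mathbf n'}$ and $\lambda_{\mathbf n}$ are weakly decreasing with the same entries, hence equal. So $\lambda_{\mathbf n}\in F_{\mathbf n'}$ is constant on the blocks of $\mathbf n'$. By symmetry $\lambda_{\mathbf n'}$ is constant on the blocks of $\mathbf n$. So the two sets of blocks agree, that is, $\mathbf n=\mathbf n'$. Moreover $\sigma$ fixes $\lambda_{\mathbf n}$, so it fixes $\chi_\varphi$ by Lemma 3(3).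

**Step 5: no two are isomorphic.** If $M(\mathbf n,\varphi)\cong M(\mathbf n',\varphi')$, then by (b) $\chi_{\varphi'}=\sigma\chi_\varphi$ for some $\sigma$, so $\mathbf n=\mathbf n'$ by Step 4. The isomorphism commutes with $z^{-1}$, hence is one of $A_z$-modules and restricts to an isomorphism $k_\varphi=eM(\mathbf n,\varphi)\cong eM(\mathbf n,\varphi')=k_{\varphi'}$ of $N_G$-modules. So $\varphi=\varphi'$. Since $\Omega_{\mathbf n}\cong\mathbb Z^{s-1}$ by Theorem 2(b), this completes (a).

**Step 6: reduction of (c) to a count of extensions.** By Theorem 1 a simple module has $\chi$ as a weight if and only if it has any given conjugate of $\chi$, so as in Step 3 we may assume $S(\chi)=F_{\mathbf n}$. If $M(\mathbf n',\varphi)$ has the weight $\chi$, then $\chi=\sigma\chi_\varphi$, and the argument of Step 4 (which uses only $S(\chi)=F_{\mathbf n}=\sigma F_{\mathbf n'}$) gives $\mathbf n'=\mathbf n$ and $\chi=\chi_\varphi$. So we count the $\varphi\in\mathrm{Hom}(\Omega_{\mathbf n},k^\times)$ with $\varphi(t_\nu)=\chi(T_\nu)$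 for all $\nu\in F_{\mathbf n}$.

The elements of $F_{\mathbf n}=S(\chi)$ are pairwise compatible and closed under sums, so $\nu\mapsto\chi(T_\nu)$ is a monoid homomorphism $F_{\mathbf n}\to k^\times$. Every $t_\nu\in L_{\mathbf n}$ is $t_{\nu+N\lambda}t_{N\lambda}^{-1}$ with $\nu+N\lambda\in F_{\mathbf n}$ for $N\gg0$. So the homomorphism extends uniquely to $\tilde\chi\colon L_{\mathbf n}\to k^\times$, namely by $\tilde\chi(t_\nu)=\chi(T_{\nu+N\lambda})/\chi(T_{N\lambda})$; this does not depend on $N$, since $\chi(T_{\nu+(N+N')\lambda})=\chi(T_{\nu+N\lambda})\chi(T_{N'\lambda})$, and it is multiplicative for the same reason. We count the extensions of $\tilde\chi$ to $\Omega_{\mathbf n}$.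

**Step 7: the count.** Since $k$ is algebraically closed, $k^\times$ is divisible, so extensions exist, and any two differ by a unique element of $\mathrm{Hom}(\Omega_{\mathbf n}/L_{\mathbf n},k^\times)$. If $\nu$ has the value $b_a$ on the $a$-th block, then $t_\nu$ moves $\hat B_a$ by $nb_a$, which is the shift $d_a=n_ab_a$. So
$$\Omega_{\mathbf n}/L_{\mathbf n}=\Big\{d\in\mathbb Z^s:\sum d_a=0\Big\}\Big/\Big\{d\in\mathbb Z^s:\sum d_a=0,\ n_a\mid d_a\text{ for all }a\Big\}.$$
This embeds in $\prod_a\mathbb Z/n_a$. Let $g=\gcd(n_1,\dots,n_s)$. A tuple in $\prod_a\mathbb Z/n_a$ has a lift to $\mathbb Z^s$ with sum $0$ if and only if the sum of some lift lies in $\sum n_a\mathbb Z=g\mathbb Z$. So the image is the kernel of the surjective sum map $\prod_a\mathbb Z/n_a\to\mathbb Z/g$, and the order of $\Omega_{\mathbf n}/L_{\mathbf n}$ is $n_1\cdots n_s/g$. For a finite abelian group $Q$ the order of $\mathrm{Hom}(Q,k^\times)$ is the prime-to-$p$ part of $|Q|$: decompose $Q$ into cyclic groups, and note that the number of $m$-th roots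 of unity in $k$ is the prime-to-$p$ part of $m$. $\blacksquare$

**The case $n=3$.** There are four compositions. For $(3)$ the group $\Omega$ is trivial, and there is one module, of dimension $1$. For $(1,1,1)$ the modules have dimension $6$ and are parametrized by $(k^\times)^2$. For $(2,1)$ and $(1,2)$ they have dimension $3$ and are parametrized by $k^\times$. Take $\lambda_{(2,1)}=(1,1,-2)$. The element $\omega=w_0w_1w_2$ shifts $\hat B_1$ by $1$ and $\hat B_2$ by $-1$, so it generates $\Omega_{(2,1)}\cong\mathbb Z$, while $L_{(2,1)}$ is generated by $\omega^2=t_{(1,1,-2)}$. In the module $M_\alpha$ of Section 3 we found $S(\chi)=F_{(2,1)}$ and $eM_\alpha=km_1$, on which $S_\omega$ acts as $\Phi(T_\omega)=eT_\omega$, that is, as $\alpha$. So $M_\alpha\cong M((2,1),\varphi)$ with $\varphi(\omega)=\alpha$. The number in (c) is the prime-to-$p$ part of $2\cdot1/1=2$. For $p\ne2$ each weight of this type belongs to exactly two simple modules, here $M_\alpha$ and $M_{-\alpha}$. So a simple module is in general not determined by its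 weights, although each of its weight spaces is a line.
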